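# Descending sequences for $\Sigma^1_2$-reflection modulo true $\Pi^1_2$ sentences

## 1. One true sentence that puts $\mathsf{ACA}_0$ below a weak theory

For an r.e. theory $S\supseteq\mathsf{ACA}_0$ let $\mathsf{RFN}(S)$ be the statement of second-order arithmetic "every $\Sigma^1_2$ sentence provable in $S$ is true" (the precise formula is in Section 2). It implies $\mathrm{Con}(S)$: if $S$ proved $0=1$, then $0=1$, read as a $\Sigma^1_2$ sentence with dummy quantifiers, would be true.

Consider the theory
$$T=\mathsf{ACA}_0+\bigl(\mathrm{Con}(\mathsf{ACA}_0)\to\mathsf{RFN}(\mathsf{ACA}_0)\bigr).$$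

Its extra axiom is true, because $\mathsf{RFN}(\mathsf{ACA}_0)$ is true. Does $T$ prove $\mathsf{RFN}(\mathsf{ACA}_0)$? It does not. By Gödel's theorem $\mathsf{ACA}_0+\neg\mathrm{Con}(\mathsf{ACA}_0)$ is consistent. This theory proves the extra axiom of $T$, since the premise of the axiom is refuted; and it proves $\neg\mathsf{RFN}(\mathsf{ACA}_0)$, since $\mathsf{RFN}(\mathsf{ACA}_0)$ implies $\mathrm{Con}(\mathsf{ACA}_0)$. So $T\nvdash\mathsf{RFN}(\mathsf{ACA}_0)$. But if we hand $T$ the single true sentence $\mathrm{Con}(\mathsf{ACA}_0)$, it proves $\mathsf{RFN}(\mathsf{ACA}_0)$ at once.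

So a conditional axiom "$\varphi\to\mathsf{RFN}(S)$" with $\varphi$ true may be weak, and yet, modulo a true side sentence, the theory containing it lies above $S$. This suggests a comparison. A theory is **$\Sigma^1_2$-sound** if every $\Sigma^1_2$ sentence it proves is true.

**Definition.** For r.e. extensions $S,T$ of $\mathsf{ACA}_0$, write $S\prec T$ (in full, $S\prec^{\Pi^1_2}_{\Sigma^1_2}T$) if there is a true $\Pi^1_2$ sentence $\varphi$ with
$$T+\varphi\vdash\mathsf{RFN}(S).$$
The relation $\prec$ is *well-founded* on a class of theories if there is no infinite sequence $T_0,T_1,T_2,\dots$ in the class with $T_{n+1}\prec T_n$ for all $n$.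

In the example $\mathsf{ACA}_0\prec T$. Can such conditional axioms be chained forever: $T_0$ says "if $\varphi_0$ then reflection for $T_1$", $T_1$ says "if $\varphi_1$ then reflection for $T_2$", and so on, with all $\varphi_n$ true and all $T_n$ sound? In other words:

*Is $\prec$ well-founded on the $\Sigma^1_2$-sound r.e. extensions of $\mathsf{ACA}_0$?*

This question comes from Hanul Jeon, "The behavior of higher proof theory I: Case $\Sigma^1_2$", arXiv:2406.03801 (2024). The answer is no. Most of the lecture builds a descending sequence; the last three sections measure how weak the side sentences can be, how strong the theories must be for well-foundedness, and how effective a descending sequence can be.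

## 2. Truth predicates, and a number quantifier that does not move

The metatheory is ZFC. "True" means true in $(\omega,\mathcal P(\omega))$. We write $Z_i=\{m:\langle i,m\rangle\in Z\}$, $X\oplus Y$ for the join, and $\Phi_a$ for the $a$-th Turing functional.

**Classes of formulas.** A formula is counted as $\Sigma^1_k$ or $\Pi^1_k$ if $\mathsf{ACA}_0$ proves it equivalent to one in normal form, with $k$ alternating set quantifiers in front of an arithmetical matrix. In $\mathsf{ACA}_0$ the following is allowed. Neighboring set quantifiers of the same kind merge, by pairing. The classes $\Sigma^1_k$ and $\Pi^1_k$ are closed under $\wedge$ and $\vee$. An $\exists n$ in front of a $\Sigma^1_k$ formula is absorbed: $\exists n\exists X\,\theta(n,X)$ becomes $\exists Y\,(Y_0\ne\emptyset\wedge\theta(\min Y_0,Y_1))$. Dually $\forall n$ is absorbed by $\Pi^1_k$. Adding dummy quantifiers, $\Sigma^1_1$ and $\Pi^1_1$ formulas are $\Pi^1_2$, and a disjunction of a $\Sigma^1_1$ and a $\Pi^1_1$ formula is $\Pi^1_2$.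

What is *not* allowed is to absorb $\forall n$ into $\Sigma^1_k$, or $\exists n$ into $\Pi^1_k$. Passing from $\forall n\exists X\,\eta(n,X)$ to $\exists Z\forall n\,\eta(n,Z_n)$ is an axiom of choice. It is correct in $(\omega,\mathcal P(\omega))$, but it is not a step we may take inside $\mathsf{ACA}_0$. The whole subject turns on this.

**Truth.** Let $\mathrm{Tr}_{\Pi^1_1}(u,X)$ be the universal $\Pi^1_1$ formula, indexed so that for a $\Sigma^1_2$ sentence $\sigma=\exists X\,\pi(X)$ in normal form, $\mathrm{Tr}_{\Pi^1_1}(\sigma,X)$ expresses $\pi(X)$. Put $\mathrm{Tr}(\sigma):=\exists X\,\mathrm{Tr}_{\Pi^1_1}(\sigma,X)$, a $\Sigma^1_2$ formula, and let $\mathrm{Tr}_{\Pi^1_2}$ be the dual predicate for $\Pi^1_2$ sentences. The textbook fact is that $\mathsf{ACA}_0\vdash\sigma\leftrightarrow\mathrm{Tr}(\ulcorner\sigma\urcorner)$ for each $\Sigma^1_2$ sentence $\sigma$; that $\mathsf{ACA}_0$ itself proves that this is so for all $\sigma$; and that it holds uniformly in numerical parameters, $\mathsf{ACA}_0\vdash\forall x\,(\eta(x)\leftrightarrow\mathrm{Tr}(\ulcorner\eta(\dot x)\urcorner))$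 for $\eta\in\Sigma^1_2$. Now
$$\mathsf{RFN}(S):=\forall\sigma\in\Sigma^1_2\,\bigl(\mathrm{Prov}_S(\sigma)\to\mathrm{Tr}(\sigma)\bigr).$$
This is $\mathsf{RFN}_{\Sigma^1_2}(S)$ in full notation. It has the shape $\forall n\,\Sigma^1_2$, so we may not treat it as a $\Sigma^1_2$ sentence. It is true exactly when $S$ is $\Sigma^1_2$-sound.

**Presentations.** Theories come with $\Sigma^0_1$ presentations. We may always use the form $T_e=\mathsf{ACA}_0+W_e$: since $\mathsf{ACA}_0$ is finitely axiomatizable, an r.e. theory $S$ that extends it proves each of these finitely many axioms, $\mathsf{ACA}_0$ verifies this, and so $\mathsf{ACA}_0$ proves that adding the axioms of $\mathsf{ACA}_0$ to $S$ changes neither $\mathrm{Prov}_S$ nor $\mathsf{RFN}(S)$.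

## 3. Loops are impossible

The simplest descending sequence would be constant, and the next simplest would be periodic.

**Proposition 3.1.** If $T$ is $\Sigma^1_2$-sound, then $T\not\prec T$.

*Proof.* Let $\varphi$ be true $\Pi^1_2$ with $T+\varphi\vdash\mathsf{RFN}(T)$. Work in $T+\varphi$. If $T+\varphi$ were inconsistent, then $T$ would prove the $\Sigma^1_2$ sentence $\neg\varphi$; by $\mathsf{RFN}(T)$ we get $\mathrm{Tr}(\neg\varphi)$, hence $\neg\varphi$, a contradiction. So $T+\varphi\vdash\mathrm{Con}(T+\varphi)$, and by Gödel's second incompleteness theorem $T+\varphi$ is inconsistent. Then $T\vdash\neg\varphi$, a false $\Sigma^1_2$ sentence, against soundness. $\blacksquare$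

**Proposition 3.2.** $\prec$ is transitive.

*Proof.* Let $T+\varphi\vdash\mathsf{RFN}(S)$ and $S+\psi\vdash\mathsf{RFN}(R)$ with $\varphi,\psi$ true $\Pi^1_2$. Work in $T+\varphi+\psi$ and let $\mathrm{Prov}_R(\sigma)$ hold for a $\Sigma^1_2$ sentence $\sigma$. Then $S$ proves $\mathrm{Prov}_R(\bar\sigma)$, and so $S$ proves $\neg\psi\vee\mathrm{Tr}(\bar\sigma)$, which is an instance of a $\Sigma^1_2$ formula. By $\mathsf{RFN}(S)$ it is true, and $\psi$ holds, so $\mathrm{Tr}(\sigma)$. Thus $T+(\varphi\wedge\psi)\vdash\mathsf{RFN}(R)$, and $\varphi\wedge\psi$ is a true $\Pi^1_2$ sentence. $\blacksquare$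

So no finite cycle of $\Sigma^1_2$-sound theories exists. The proofs combine finitely many side sentences into one. An infinite sequence brings infinitely many, and no conjunction is available. Still, for many infinite sequences the Gödel argument does go through.

## 4. A $\Pi^1_2$ recipe for the side sentences cannot work

The obvious way to chain conditional axioms is this. Take a formula $\varphi(x)$, all of whose instances are true $\Pi^1_2$ sentences, fix a base theory $U$, and use the diagonal lemma to get $A(x)$ with
$$\mathsf{ACA}_0\vdash A(x)\leftrightarrow\bigl(\varphi(x)\to\mathsf{RFN}(U+A(\dot x+1))\bigr),\qquad T_n:=U+A(\bar n).\tag{1}$$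
Then $T_n+\varphi(\bar n)\vdash\mathsf{RFN}(T_{n+1})$. What goes wrong is soundness.

**Proposition 4.1.** Let $U\supseteq\mathsf{ACA}_0$ be r.e. and true, let $\varphi(x)$ be equivalent over $U$ to a $\Pi^1_2$ formula, and let all $\varphi(n)$ be true. Then $T_0$ in (1) is not $\Sigma^1_2$-sound.

*Proof.* Over $U$, the sentence $\forall x\varphi(x)$ is $\Pi^1_2$. Let $K_0=U+\forall x\,\varphi(x)+\exists x\,\mathsf{RFN}(T_x)$. We show $K_0\vdash\mathrm{Con}(K_0)$. Work in $K_0$, fix $x$ with $\mathsf{RFN}(T_x)$, and suppose $K_0$ is inconsistent, that is, $U\vdash\forall x\varphi(x)\to\forall x\,\neg\mathsf{RFN}(T_x)$. Since $T_x\vdash\varphi(\bar x)\to\mathsf{RFN}(T_{\overline{x+1}})$, we get $T_x\vdash\neg\forall x\varphi(x)$, which over $U$ is $\Sigma^1_2$. By $\mathsf{RFN}(T_x)$ it is true, contradicting $\forall x\varphi(x)$.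

By Gödel's second theorem $K_0$ is inconsistent. So, in reality, $U\vdash\forall x\varphi(x)\to\neg\mathsf{RFN}(T_1)$, while $T_0\vdash\varphi(\bar 0)\to\mathsf{RFN}(T_1)$. Hence $T_0\vdash\neg\forall x\varphi(x)$, a false sentence that is $\Sigma^1_2$ over $U$. $\blacksquare$

The proof tells us what to look for. It uses in one place that $\forall x\varphi(x)$ is a *single* $\Pi^1_2$ sentence. So we want a formula $\psi(x)$ each of whose instances follows from some true $\Pi^1_2$ sentence, chosen instance by instance and not by a rule, while $\forall x\,\psi(x)$ follows from no true $\Pi^1_2$ sentence. Over $\mathsf{ACA}_0$ there is a natural shape for such a $\psi$: put $\exists k$ in front of a $\Pi^1_2$ formula. If $\exists k\,D(k)$ is true, then the true $\Pi^1_2$ sentence $D(\bar k)$, for a correct $k$, implies it; but $\exists k\,D(k)$ need not be $\Pi^1_2$ over $\mathsf{ACA}_0$.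

**Theorem 1.** Let $U=\mathsf{ACA}_0$, or let $U$ be $\Pi^1_1\text{-}\mathsf{CA}_0$ + full bar induction. There is a recursive sequence of theories $T_n=U+A(\bar n)$, all $\Sigma^1_2$-sound (indeed true in $(\omega,\mathcal P(\omega))$), with $T_{n+1}\prec T_n$ for all $n$. Hence $\prec$ is not well-founded on the $\Sigma^1_2$-sound r.e. extensions of $\mathsf{ACA}_0$.

Full bar induction is transfinite induction along every well-order, for all formulas.

## 5. ω-models and β-models

An ω-model is a nonempty $N\subseteq\mathcal P(\omega)$, with standard numbers. Its use for us is that it satisfies reflection for whatever it models.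

**Fact 5.1.** If $N$ is an ω-model of an r.e. theory $S\supseteq\mathsf{ACA}_0$, then $N\models\mathsf{RFN}(S)$.

*Proof.* Let $\sigma$ be a $\Sigma^1_2$ sentence (a standard one, as $N$ is an ω-model) with $N\models\mathrm{Prov}_S(\sigma)$. This is arithmetic, so really $S\vdash\sigma$. Hence $N\models\sigma$, and $N\models\mathrm{Tr}(\sigma)$ because $N\models\mathsf{ACA}_0$. $\blacksquare$

**Definition.** A *β-model* is a nonempty $M\subseteq\mathcal P(\omega)$ such that each $\Sigma^1_1$ formula with parameters in $M$ is true iff it holds in the ω-model $M$.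

*Example and non-example.* $(\omega,\mathcal P(\omega))$ is a β-model. The collection of arithmetical sets is an ω-model of $\mathsf{ACA}_0$ but no β-model. To see this, for $u\in\omega^\omega$ put $u_k(e)=u(\langle k,e\rangle)$ and $[u]_k=\{e:u_k(e)>0\}$, and consider the condition

(J) for all $k,e$: if $u_{k+1}(e)=t+1$, then $\Phi_e^{[u]_k}(e)$ halts within $t$ steps; if $u_{k+1}(e)=0$, then $\Phi_e^{[u]_k}(e)$ diverges.

This is a $\Pi^0_1$ condition on $u$, and it says that $[u]_{k+1}$ is the jump of $[u]_k$, with halting times as certificates. So $[u]_k=([u]_0)^{(k)}$ for all $k$, uniformly, and $u$ computes $([u]_0)^{(\omega)}$. The sentence "there is $u$ with (J) and $[u]_0=\emptyset$" is a true $\Sigma^1_1$ sentence, but each such $u$ computes $\emptyset^{(\omega)}$ and is not arithmetical. We shall need (J) again in Section 9.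

**Lemma 5.2.** Let $M$ be a β-model. Then $M\models\mathsf{ACA}_0$; $\Pi^1_1$ formulas with parameters in $M$ are true iff they hold in $M$; true $\Pi^1_2$ sentences hold in $M$; and $\Sigma^1_2$ sentences that hold in $M$ are true.

*Proof.* The basic axioms and the induction axiom hold in every ω-model. For arithmetical $\theta$ and $X\in M$ (several parameters are treated in the same way), "$\exists Y\forall n\,(n\in Y\leftrightarrow\theta(n,X))$" is a true $\Sigma^1_1$ formula, so it holds in $M$. Thus $M\models\mathsf{ACA}_0$, and we may pass to normal forms. The second statement is the definition, negated. If $\forall X\exists Y\theta(X,Y)$ is true and $X\in M$, then $\exists Y\theta(X,Y)$ is true and so holds in $M$. The last statement is the dual of this. $\blacksquare$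

**Coded models.** A set $N$ codes the ω-model $\{N_i:i\in\omega\}$. For a fixed formula, satisfaction in this model is arithmetical in $N$, since set quantifiers become quantifiers over $i$. Let $h(e,X)$ be a universal $\Pi^1_1$ formula, with $\neg h(e,X)\leftrightarrow\exists W\,\theta(e,X,W)$ and $\theta$ arithmetical. "$N$ is a coded β-model" can be written as: $\{N_i\}$ is closed under join, Turing reducibility and jump, and $\forall e\forall i\,(\neg h(e,N_i)\to N\models\neg h(e,N_i))$. The closure conditions are arithmetical in $N$ and say that $\{N_i\}\models\mathsf{ACA}_0$. In their presence the last clause covers every $\Sigma^1_1$ formula, since its parameters can be joined into one and $\mathsf{ACA}_0$ proves the formula equivalent to $\neg h(e,\cdot)$ for a suitable $e$. So "$N$ is a coded β-model" is $\Pi^1_1$.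

**Lemma 5.3.** For a countable β-model $N$ let $o(N)=\sup\{\mathrm{otp}(R)+1:R\in N\text{ a well-order}\}$. If $N,N'$ are countable β-models and a code $(N'_i)_i$ of $N'$ is an element of $N$, then $o(N')<o(N)$.

*Proof.* Let $W=\{i:N'\models N'_i\text{ is a well-order}\}$. It is arithmetical in the code, so it lies in $N$. Being a well-order is $\Pi^1_1$ and $N'$ is a β-model, so $W$ is the set of $i$ for which $N'_i$ really is a well-order. The ordered sum $\sum_{i\in W}(N'_i+1)$ lies in $N$, is a well-order, and has type at least $\mathrm{otp}(N'_i)+1$ for each $i\in W$, hence at least $o(N')$. So $o(N)\ge o(N')+1$. $\blacksquare$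

**Example 5.4** (a true $\Sigma^1_2$ sentence that no true $\Pi^1_2$ sentence implies over $\mathsf{ACA}_0$). Let $\sigma$ be "there is a coded β-model". It is $\Sigma^1_2$, and it is true: a countable elementary submodel of $(\omega,\mathcal P(\omega))$ is a β-model. Choose a countable β-model $N$ with $o(N)$ least. If $N\models\sigma$, some $N'\in N$ satisfies in $N$ the $\Pi^1_1$ formula for coded β-models; so $N'$ really is one, and $o(N')<o(N)$, a contradiction. So $N\not\models\sigma$. But $N$ satisfies $\mathsf{ACA}_0$ and all true $\Pi^1_2$ sentences.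

## 6. From a formula $\psi$ to a descending sequence

This section reduces Theorem 1 to finding $\psi$.

**Lemma 6.1.** Let $U\supseteq\mathsf{ACA}_0$ be r.e. and true, and let $\psi(x)$ be a formula such that

(i) for each $n$ there is a true $\Pi^1_2$ sentence $\varphi_n$ with $\mathsf{ACA}_0\vdash\varphi_n\to\psi(\bar n)$;

(ii) for each true $\Pi^1_2$ sentence $\chi$ there is an ω-model $N$ of $U+\chi$ such that $N\not\models\psi(\bar m)$ for infinitely many $m$.

Choose $A(x)$ with $\mathsf{ACA}_0\vdash A(x)\leftrightarrow(\psi(x)\to\mathsf{RFN}(U+A(\dot x+1)))$ and put $T_n=U+A(\bar n)$. Then all $T_n$ are true and $\Sigma^1_2$-sound, and $T_{n+1}\prec T_n$ for all $n$.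

*Proof.*

**Step 1 (the descent).** By (i), $T_n+\varphi_n$ proves $\psi(\bar n)$, and then $A(\bar n)$ gives $\mathsf{RFN}(T_{n+1})$.

**Step 2 (soundness).** Here we show that a failure of $\psi$ far out makes one theory $T_m$ hold trivially in $N$, and that reflection then carries this down to $T_k$. Suppose $T_k\vdash\sigma$ with $\sigma$ a false $\Sigma^1_2$ sentence. Then $\chi:=\neg\sigma$ is a true $\Pi^1_2$ sentence. Take $N$ from (ii) and $m>k$ with $N\not\models\psi(\bar m)$. The implication defining $A(\bar m)$ has a false premise in $N$, so $N\models A(\bar m)$, that is, $N\models T_m$. Now let $N\models T_{j+1}$. By Fact 5.1, $N\models\mathsf{RFN}(T_{j+1})$, so $N\models A(\bar j)$ and $N\models T_j$. Going down from $m$ to $k$ we reach $N\models T_k$. Hence $N\models\sigma$, contradicting $N\models\chi$.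

**Step 3 (truth).** By Step 2 all $\mathsf{RFN}(T_{n+1})$ are true, so all $A(\bar n)$ are true; and $U$ is true. $\blacksquare$

Given a list of the $\Pi^1_2$ sentences with infinite repetition, "infinitely many $m$" in (ii) will cost nothing.

## 7. Naming the witnesses: finite hyperjumps

Fix a primitive recursive list $n\mapsto\chi_n$ of the $\Pi^1_2$ sentences in which each occurs infinitely often; $\neg\chi_n$ is read as a $\Sigma^1_2$ sentence. Let $U$ be as in Theorem 1. Let $G(\chi,\varepsilon)$ say: there are a coded ω-model $N$ and a set $S$ satisfying Tarski's clauses for truth in $N$ of all formulas with parameters from $N$, such that $S$ makes all axioms of $U$, the sentence $\chi$ and the sentence $\neg\varepsilon$ true. All of this is arithmetical in $N$ and $S$, so $G$ is $\Sigma^1_1$. It is true iff $U+\chi+\neg\varepsilon$ has a countable ω-model.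

**A first attempt.** Condition (ii) suggests a sentence that asserts its own independence: let $E'$ be equivalent to $\forall n\,\psi'(n)$ with $\psi'(n):=\neg\chi_n\vee G(\ulcorner\chi_n\urcorner,\ulcorner E'\urcorner)$. Every $\psi'(n)$ is true: otherwise $\chi_n$ is true and $E'$ is false, so a countable elementary submodel of $(\omega,\mathcal P(\omega))$ is an ω-model of $U+\chi_n+\neg E'$, so $G(\ulcorner\chi_n\urcorner,\ulcorner E'\urcorner)$ is true, and with it $\psi'(n)$. And if $\chi_n$ is true, then the true sentence $\psi'(n)$ must hold by its second disjunct, so $U+\chi_n+\neg E'$ has an ω-model. That is what (ii) asks for, up to repetition. The argument stops at (i). When $\psi'(n)$ is true because of its first disjunct, we need a true $\Pi^1_2$ sentence implying the true $\Sigma^1_2$ sentence $\neg\chi_n$, and Example 5.4 shows that such a sentence need not exist.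

The remedy is to replace "$\neg\chi_n$ is true" by "$\neg\chi_n$ holds in $M$" for one particular β-model $M$, in which every set has a name consisting of two numbers, and where "the set named $(k,a)$ is a witness" is a $\Pi^1_2$ statement.

**The model.** Let $HJ(X)=\{e:h(e,X)\}$, $H_0=\emptyset$, $H_{n+1}=HJ(H_n)$ and
$$M=\{X:\exists n\;X\le_TH_n\}.$$
Every $\Pi^1_1(X)$ set is many-one reducible to $HJ(X)$; in particular $X\le_T HJ(X)$, so $H_i\le_TH_k$ for $i\le k$.

**Lemma 7.1.** $M$ is a countable β-model, and $M\models\Pi^1_1\text{-}\mathsf{CA}_0$ + full bar induction. In particular $M\models U$.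

*Proof.*

**Step 1 ($M$ is a β-model).** We use the Kleene basis theorem: a true statement $\exists Y\theta'(Y,X)$, $\theta'$ arithmetical, has a solution $Y\le_THJ(X)$. (By Skolem functions, there is a tree recursive in $X$ that has a path, each of whose paths computes a solution. The set of nodes that extend to a path is $\Sigma^1_1(X)$, hence recursive in $HJ(X)$, and so is the leftmost path.) If $X\le_TH_n$, a statement about $X$ is a statement about $H_n$, and we get $Y\le_TH_{n+1}$, so $Y\in M$. Conversely, if $\exists Y\theta'$ holds in $M$, it is true, since arithmetical formulas are absolute.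

**Step 2 (comprehension).** Let $\pi(n,X)$ be $\Pi^1_1$ with $X\le_TH_k$. By Step 1, $\{n:M\models\pi(n,X)\}=\{n:\pi(n,X)\}$. This set is $\Pi^1_1(H_k)$, hence recursive in $H_{k+1}$, hence in $M$.

**Step 3 (bar induction).** Being a well-order is $\Pi^1_1$, so well-orders of $M$ are genuine well-orders, and induction along them holds for every subset of the field, in particular for those defined over $M$ by any formula. $\blacksquare$

**The formula $F$.** Let $P(k,Z,W)$ be
$$Z_0=\emptyset\wedge\forall i<k\,\forall e\bigl((e\in Z_{i+1}\to h(e,Z_i))\wedge(e\notin Z_{i+1}\to\theta(e,Z_i,W_{\langle i,e\rangle}))\bigr).$$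
It says that $Z$ lists the first $k$ hyperjumps, and $W$ supplies witnesses for the negative facts. Because of $W$ this is $\Pi^1_1$, with no need to move a quantifier past $\forall e$ in the forbidden direction. Let
$$D(\sigma,k,a):=\forall Z\forall W\bigl[P(k,Z,W)\to\Phi_a^{Z_k}\text{ is total, }\{0,1\}\text{-valued, and }\mathrm{Tr}_{\Pi^1_1}(\sigma,\{j:\Phi_a^{Z_k}(j)=1\})\bigr].$$
The bracket is a disjunction of a $\Sigma^1_1$ and a $\Pi^1_1$ formula, so $D$ is $\Pi^1_2$. Finally put
$$F(n):=\exists k\exists a\,D(\ulcorner\neg\chi_n\urcorner,k,a).$$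

**Lemma 7.2.** $D(\sigma,k,a)$ is true iff it holds in $M$. And $F(n)$ is true iff $M\models F(n)$ iff $M\not\models\chi_n$.

*Proof.*

**Step 1 ($D$ in reality).** If $P(k,Z,W)$ is true, then $Z_{i+1}=HJ(Z_i)$ for $i<k$, so by induction $Z_i=H_i$ for $i\le k$. Such $Z$ and $W$ exist. So $D(\sigma,k,a)$ is true iff

(2) $\Phi_a^{H_k}$ is the characteristic function of a set $X$ with $\mathrm{Tr}_{\Pi^1_1}(\sigma,X)$ true.

**Step 2 ($D$ in $M$).** We show that $M\models D(\sigma,k,a)$ is also equivalent to (2). For $Z,W\in M$ the $\Pi^1_1$ formula $P$ is evaluated correctly, so again $Z_i=H_i$ for $i\le k$. We must check that $P(k,\cdot,\cdot)$ is satisfiable in $M$, since otherwise $D$ would hold in $M$ vacuously. Let $Z$ code $H_0,\dots,H_k$ (and $\emptyset$ afterwards); $Z\le_TH_k$, so $Z\in M$. The statement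
$$\exists W\,\forall i<k\,\forall e\,(e\notin Z_{i+1}\to\theta(e,Z_i,W_{\langle i,e\rangle}))$$
is a true $\Sigma^1_1$ statement about $Z$, so there is such a $W$ in $M$; the clauses $h(e,Z_i)$ for $e\in Z_{i+1}$ are true $\Pi^1_1$ facts and hold in $M$. So $P(k,Z,W)$ holds in $M$. Finally the conclusion of the bracket is $\Pi^1_1$ and is evaluated correctly in $M$.

**Step 3 ($F$).** By Steps 1 and 2, $F(n)$ is true iff $M\models F(n)$, iff (2) holds for $\sigma=\ulcorner\neg\chi_n\urcorner$ and some $k,a$. The sets $\{j:\Phi_a^{H_k}(j)=1\}$, with $\Phi_a^{H_k}$ total and $\{0,1\}$-valued, are exactly the elements of $M$. So this means: some $X\in M$ has $\mathrm{Tr}_{\Pi^1_1}(\ulcorner\neg\chi_n\urcorner,X)$, in reality or equivalently in $M$. That is $M\models\mathrm{Tr}(\ulcorner\neg\chi_n\urcorner)$, that is, $M\not\models\chi_n$. $\blacksquare$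

## 8. The sentence $E$ and the proof of Theorem 1

By the diagonal lemma take a sentence $E$ with
$$\mathsf{ACA}_0\vdash E\leftrightarrow\forall n\,\psi(n),\qquad\psi(n):=F(n)\vee G(\ulcorner\chi_n\urcorner,\ulcorner E\urcorner).\tag{3}$$
By Lemma 7.2, and because $G$ is $\Sigma^1_1$ and $M$ is a β-model, $\psi(n)$ is true iff $M\models\psi(\bar n)$.

**Step 1: every $\psi(n)$ is true.** Suppose $\psi(n)$ is false. Then $F(n)$ is false, so $M\models\chi_n$ by Lemma 7.2. Also $M\not\models\psi(\bar n)$, so $M\models\neg E$ by (3). Thus $M$ is a countable ω-model of $U+\chi_n+\neg E$, so $G(\ulcorner\chi_n\urcorner,\ulcorner E\urcorner)$ is true, and so is $\psi(n)$. This is a contradiction.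

**Step 2: condition (i) of Lemma 6.1.** We choose $\varphi_n$ by cases. If $F(n)$ is true, choose $k,a$ with $D(\ulcorner\neg\chi_n\urcorner,k,a)$ true, and let $\varphi_n$ be this $\Pi^1_2$ sentence, with numerals for $k,a$; it implies $F(\bar n)$, hence $\psi(\bar n)$, by logic. If $F(n)$ is false, let $\varphi_n$ be $G(\ulcorner\chi_n\urcorner,\ulcorner E\urcorner)$. It is true by Step 1, and it is $\Sigma^1_1$, hence counts as $\Pi^1_2$.

**Step 3: an ω-model of $U+\chi+\neg E$ for each true $\Pi^1_2$ sentence $\chi$.** Let $\chi=\chi_n$. By Lemma 5.2, $M\models\chi_n$. So $F(n)$ is false by Lemma 7.2. By Step 1, $G(\ulcorner\chi_n\urcorner,\ulcorner E\urcorner)$ is true.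

**Step 4: condition (ii) of Lemma 6.1.** Let $\chi$ be true $\Pi^1_2$ and let $N$ be an ω-model of $U+\chi+\neg E$. By (3), $N\not\models\psi(\bar n)$ for some $n$, which is a standard number. Now $\psi(n)$ depends on $n$ only through $\chi_n$, and $\chi_n$ occurs infinitely often in the list. So $N\not\models\psi(\bar m)$ for infinitely many $m$.

$U$ is true, so Lemma 6.1 applies and gives true, $\Sigma^1_2$-sound theories $T_n=U+A(\bar n)$ with $T_{n+1}\prec T_n$. The sequence is recursive, since $n\mapsto A(\bar n)$ is. This proves Theorem 1. $\blacksquare$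

*Remark (choice).* Let us see how this fits with Proposition 4.1. $\Sigma^1_2\text{-}\mathsf{AC}_0$ is $\mathsf{ACA}_0$ with $\forall n\exists X\,\eta(n,X)\to\exists Z\forall n\,\eta(n,Z_n)$ for $\Sigma^1_2$ formulas $\eta$. Over it, $\neg F(n)$, which is $\forall k\forall a$ in front of a $\Sigma^1_2$ formula, is $\Sigma^1_2$. So $\psi$ would be $\Pi^1_2$, and by Proposition 4.1 the construction cannot succeed for $U=\Sigma^1_2\text{-}\mathsf{AC}_0$. What breaks is Step 1, because $M\not\models\Sigma^1_2\text{-}\mathsf{AC}_0$. Indeed, by Step 2 of the proof of Lemma 7.2, $M\models\forall k\exists Z\exists W\,P(k,Z,W)$. Choice in $M$ would give a $V\in M$ that computes all $H_k$. But $V\le_TH_n$ for some $n$, while $H_{n+1}=HJ(H_n)$ computes the Turing jump of $H_n$ and so is not recursive in $H_n$.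

## 9. $\Pi^1_1$ side sentences

The side sentences in Theorem 1 come from $D$ and are properly written with two set quantifiers. Over $\mathsf{ACA}_0$ one can do with less, at the price of a less effective sequence. Let $(B_e)$ be a uniformly recursive sequence of trees on $\omega$, let $b(e)$ be the $\Pi^1_1$ formula "$B_e$ has no path", and $\mathcal O=\{e:b(e)\}$, with $(B_e)$ chosen so that $\mathcal O$ is $\Pi^1_1$-complete under many-one reducibility.

**Theorem 2.** There are true theories $T_n=\mathsf{ACA}_0+A_n$ ($A_n$ a single sentence), all $\Sigma^1_2$-sound, and true $\Pi^1_1$ sentences $\varphi_n$, with $T_n+\varphi_n\vdash\mathsf{RFN}(T_{n+1})$ for all $n$. The sequence $(T_n,\varphi_n)_n$ can be taken recursive in $\mathcal O^{(\omega)}$.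

The plan is to let a theory $T_x$ vouch for all $T_y$ with $\rho(y,x)$ at once, where $\rho$ is a relation on numbers that has an infinite descending path in reality, but none definable over some β-model $M$. Inside $M$, induction along $\rho$ then proves soundness.

**Lemma 9.1.** Let $M$ be a β-model and $\rho(y,x)$ a $\Pi^1_2$ formula with only the number variables $x,y$ free, such that

(1) there is $(x_n)_{n\in\omega}$ with every $\rho(x_{n+1},x_n)$ true;

(2) no sequence $(z_n)$ of numbers definable over $M$ without parameters satisfies $M\models\rho(z_{n+1},z_n)$ for all $n$.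

Then there is $A(x)$ such that all $T_x:=\mathsf{ACA}_0+A(\bar x)$ are true and $\Sigma^1_2$-sound, and $T_{x_n}+\rho(\bar x_{n+1},\bar x_n)\vdash\mathsf{RFN}(T_{x_{n+1}})$ for all $n$.

*Proof.* By the diagonal lemma choose $A$ with
$$\mathsf{ACA}_0\vdash A(x)\leftrightarrow\forall y\,\bigl(\rho(y,x)\to\mathsf{RFN}(\mathsf{ACA}_0+A(\dot y))\bigr).$$
The last assertion of the lemma is immediate from this.

**Step 1 ($M$ satisfies all $T_x$).** Let $I=\{x:M\models\mathsf{RFN}(T_x)\}$, a set definable over $M$. If every $y$ with $M\models\rho(y,x)$ is in $I$, then $M\models A(\bar x)$, so $M\models T_x$, and $x\in I$ by Fact 5.1. Suppose $I\neq\omega$. Let $z_0$ be the least number not in $I$, and $z_{n+1}$ the least $y\notin I$ with $M\models\rho(y,z_n)$; it exists by what was just said. The graph of $n\mapsto z_n$ is definable over $M$ without parameters: $z_n=v$ iff there is a coded finite sequence $s$ of length $n+1$ that starts with $z_0$, ends with $v$ and follows the rule at each step. This contradicts (2). So $I=\omega$, hence $M\models A(\bar x)$ and $M\models T_x$ for all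 $x$.

**Step 2 (soundness and truth).** If $T_x\vdash\sigma$ with $\sigma\in\Sigma^1_2$, then $M\models\sigma$, and $\sigma$ is true by Lemma 5.2. So every $T_x$ is $\Sigma^1_2$-sound, every $\mathsf{RFN}(T_y)$ is true, every $A(\bar x)$ is true. $\blacksquare$

We need a β-model in which little is definable.

**Lemma 9.2.** There is a β-model $M=\{Z:\chi_Z=X_i\text{ for some }i\}$ with $(X_i)_{i\in\omega}$, $X_i\in\omega^\omega$, recursive in $\mathcal O$. Hence every set definable over $M$ without parameters is arithmetical in $\mathcal O$.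

*Proof.* For each $m$ let $\mathcal C^m_e\subseteq(\omega^\omega)^{m+1}$ $(e\in\omega)$ enumerate the $\Pi^0_1$ classes. List all pairs $(e,m)$ recursively as $(e_j,m_j)_{j\in\omega}$ with $m_j\le j$. Non-emptiness of a $\Pi^0_1$ class in $(\omega^\omega)^j$ is uniformly a $\Sigma^1_1$ question, so $\mathcal O$ decides it.

**Step 1 (construction).** We build $\Pi^0_1$ classes $\mathcal K_j\subseteq(\omega^\omega)^j$ and $j$-tuples of strings $\sigma^j$ with $\mathcal K_j\cap[\sigma^j]\neq\emptyset$, starting with the one-point space $\mathcal K_0=(\omega^\omega)^0$ and the empty tuple. At stage $j$ ask whether there are $\vec X\in\mathcal K_j\cap[\sigma^j]$ and $g$ with $(X_0,\dots,X_{m_j-1},g)\in\mathcal C^{m_j}_{e_j}$. If yes, let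
$$\mathcal K_{j+1}=\{(\vec X,g):\vec X\in\mathcal K_j,\ (X_0,\dots,X_{m_j-1},g)\in\mathcal C^{m_j}_{e_j}\}.$$
If no, let $\mathcal K_{j+1}=\mathcal K_j\times\omega^\omega$. In both cases $\mathcal K_{j+1}$ meets $[(\sigma^j,\emptyset)]$. Let $\sigma^{j+1}$ be the least tuple that extends $(\sigma^j,\emptyset)$, has all entries of length $\ge j+1$, and satisfies $\mathcal K_{j+1}\cap[\sigma^{j+1}]\ne\emptyset$. Put $X_i=\bigcup_{j>i}\sigma^j_i$. All of this is recursive in $\mathcal O$.

**Step 2 (the limit stays in the classes).** We claim $(X_0,\dots,X_{j-1})\in\mathcal K_j\cap[\sigma^j]$ for all $j$. For $j'\ge j$ pick a point of $\mathcal K_{j'}\cap[\sigma^{j'}]$. Its first $j$ coordinates form a point of $\mathcal K_j$, since $\mathcal K_{j'}$ projects into $\mathcal K_j$, and they agree with $X_0,\dots,X_{j-1}$ up to length $j'$. As $j'\to\infty$ these points converge to $(X_0,\dots,X_{j-1})$, and $\mathcal K_j$ is closed.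

So in the "yes" case $(X_0,\dots,X_{m_j-1},X_j)\in\mathcal C^{m_j}_{e_j}$, because $(X_0,\dots,X_j)\in\mathcal K_{j+1}$. In the "no" case no $g$ satisfies $(X_0,\dots,X_{m_j-1},g)\in\mathcal C^{m_j}_{e_j}$. Therefore

(∗) if $\exists g\,(X_0,\dots,X_{m-1},g)\in\mathcal C^m_e$, then such a $g$ occurs among the $X_j$.

**Step 3 ($M$ is a β-model).** By (∗) for the class $\{\chi_\emptyset\}$, $M\neq\emptyset$. Let $\exists Y\theta(Y,\vec Z)$ be true, with $\theta$ arithmetical and $\vec Z\in M$. Write $\theta$ in prenex form and replace its existential number quantifiers by Skolem functions. Then $\exists Y\theta(Y,\vec Z)$ is equivalent to the existence of a pair $(\chi_Y,g')$, coded in one function, satisfying a $\Pi^0_1$ condition with parameters among $X_0,\dots,X_{m-1}$ for some $m$, and every such pair has $\theta(Y,\vec Z)$. By (∗) some $X_j$ codes such a pair. By (∗) applied to "$g$ is the first component of $X_j$", the function $\chi_Y$ is one of the $X_i$, so $Y\in M$. As $\theta$ is arithmetical, $M\models\exists Y\theta$. The converse is trivial.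

**Step 4 (definability).** Quantification over $M$ is quantification over those $i$ for which $X_i$ is $\{0,1\}$-valued. So a set definable over $M$ without parameters is arithmetical in $(X_i)_i$, which is recursive in $\mathcal O$. $\blacksquare$

*Proof of Theorem 2.*

**Step 1 (a relation whose paths are complicated).** We want a $\Pi^1_1$ set $Q$ of strings whose paths compute $\mathcal O^{(\omega)}$. Write $f\in\omega^\omega$ as $(u,(g_e)_e)$ with $f(2m)=u(m)$ and $f(2\langle e,n\rangle+1)=g_e(n)$. The condition

"(J) holds for $u$, and for every $e$ with $u_0(e)=0$, $g_e$ is a path through $B_e$"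

is $\Pi^0_1$ in $f$. Let $\mathcal J$ be a recursive tree whose paths are exactly these $f$, and let
$$s\in Q\iff s\in\mathcal J\wedge\forall e\,\bigl(2\langle0,e\rangle<|s|\wedge s(2\langle0,e\rangle)>0\to b(e)\bigr).$$
This is $\Pi^1_1$, and $Q$ is closed under initial segments. Let $\rho(y,x)$ be the $\Pi^1_1$ formula "$y=x^\frown\langle m\rangle$ for some $m$, and $y\in Q$", where numbers code finite sequences.

**Step 2 (every path of $Q$ computes $\mathcal O^{(\omega)}$).** Let $f=(u,(g_e))$ be a path of $Q$. If $u_0(e)>0$, then $b(e)$, so $e\in\mathcal O$. If $u_0(e)=0$, then $B_e$ has the path $g_e$, so $e\notin\mathcal O$. So $[u]_0=\mathcal O$, and by (J) $f$ computes $\mathcal O^{(\omega)}$. In particular $f$ is not arithmetical in $\mathcal O$.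

**Step 3 (a path exists).** Let $u_0=\chi_{\mathcal O}$. For $e\notin\mathcal O$ let $g_e$ be the leftmost path of $B_e$, which is uniformly recursive in $\mathcal O$ because extendibility of nodes is $\Sigma^1_1$; for $e\in\mathcal O$ let $g_e=0$. Define $u_{k+1}$ by halting times: $u_{k+1}(e)=t+1$ for the least $t$ such that $\Phi_e^{[u]_k}(e)$ halts within $t$ steps, and $0$ if there is none. The resulting path is recursive in $\mathcal O^{(\omega)}$.

**Step 4 (hypotheses of Lemma 9.1, with $M$ from Lemma 9.2).** For (1), let $f$ be the path of Step 3 and $x_n=f{\restriction}n$. For (2), $M\models\rho(y,x)$ iff $\rho(y,x)$ is true, as $M$ is a β-model and $\rho$ is $\Pi^1_1$. If $(z_n)$ were definable over $M$ with $M\models\rho(z_{n+1},z_n)$ for all $n$, then $\bigcup_nz_n$ would be a path of $Q$, arithmetical in $\mathcal O$ by Lemma 9.2, against Step 2.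

Lemma 9.1 gives Theorem 2 with $T_n:=T_{x_n}$ and $\varphi_n:=\rho(\bar x_{n+1},\bar x_n)$. $\blacksquare$

## 10. Ordinal ranks over $\Sigma^1_2\text{-}\mathsf{AC}_0$

The remark at the end of Section 8 suggests that choice restores well-foundedness.

**Theorem 3.** $\prec$ is well-founded on the $\Sigma^1_2$-sound r.e. extensions of $\Sigma^1_2\text{-}\mathsf{AC}_0$.

We assign an ordinal to each sound theory, using the heights $o(N)$ of Lemma 5.3. Choice enters only in replacing $\mathsf{RFN}(S)$, which is $\forall n\,\Sigma^1_2$, by a single $\Sigma^1_2$ sentence. Let $\mathsf B(S)$ be: "there is a coded β-model $N$ with $N\models\mathrm{Tr}(\sigma)$ for every $\Sigma^1_2$ sentence $\sigma$ provable in $S$". By Section 5, "$N$ is a coded β-model" is $\Pi^1_1$ and the rest is arithmetical in $N$. So $\mathsf B(S)$ is $\Sigma^1_2$.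

**Lemma 10.1.** $\Sigma^1_2\text{-}\mathsf{AC}_0\vdash\mathsf{RFN}(S)\to\mathsf B(S)$.

*Proof.*

**Step 1 ($\Sigma^1_2\text{-}\mathsf{AC}_0\vdash\Pi^1_1\text{-}\mathsf{CA}_0$).** Let $\psi(n)$ be $\Pi^1_1$ with $\neg\psi(n)\leftrightarrow\exists Y\theta(n,Y)$, $\theta$ arithmetical. Then
$$\forall n\exists X\,\bigl[(0\in X\wedge\psi(n))\vee(0\notin X\wedge\theta(n,\{k:k+1\in X\}))\bigr]:$$
take $X=\{0\}$ if $\psi(n)$, and $X=\{k+1:k\in Y\}$ for some $Y$ with $\theta(n,Y)$ otherwise. Choice gives $(X_n)_n$. If $0\in X_n$, then $\psi(n)$; if $0\notin X_n$, then $\neg\psi(n)$. So $\{n:\psi(n)\}=\{n:0\in X_n\}$ exists.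

**Step 2 (collecting the witnesses).** Assume $\mathsf{RFN}(S)$. For all $\Sigma^1_2$ sentences $\sigma$ there is $X$ with $\mathrm{Prov}_S(\sigma)\to\mathrm{Tr}_{\Pi^1_1}(\sigma,X)$. Choice gives $Z$ with $\mathrm{Prov}_S(\sigma)\to\mathrm{Tr}_{\Pi^1_1}(\sigma,Z_\sigma)$ for all $\sigma$. By Simpson, *Subsystems of Second Order Arithmetic*, Thm VII.2.10, $\Pi^1_1\text{-}\mathsf{CA}_0$ proves that every set belongs to a countable coded β-model. Take such an $N$ with $Z\in N$; then every $Z_\sigma$ is in $N$. If $\mathrm{Prov}_S(\sigma)$, the $\Pi^1_1$ statement $\mathrm{Tr}_{\Pi^1_1}(\sigma,Z_\sigma)$ passes down to $N$, so $N\models\mathrm{Tr}(\sigma)$. $\blacksquare$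

For $\Sigma^1_2$-sound $T$ let $\nu(T)$ be the least $o(N)$ over countable β-models $N$ satisfying all $\Sigma^1_2$ theorems of $T$. Such $N$ exist: take a countable elementary submodel of $(\omega,\mathcal P(\omega))$. It is a β-model and satisfies all true sentences, in particular the $\Sigma^1_2$ theorems of the sound theory $T$.

**Lemma 10.2.** If $S,T$ are $\Sigma^1_2$-sound, $T\supseteq\Sigma^1_2\text{-}\mathsf{AC}_0$ and $S\prec T$, then $\nu(S)<\nu(T)$.

*Proof.* Let $\varphi$ be true $\Pi^1_2$ with $T+\varphi\vdash\mathsf{RFN}(S)$. By Lemma 10.1, $T\vdash\neg\varphi\vee\mathsf B(S)$, and this is a $\Sigma^1_2$ sentence. Let $N$ witness $\nu(T)$. Then $N\models\neg\varphi\vee\mathsf B(S)$. By Lemma 5.2, $N\models\varphi$, so $N\models\mathsf B(S)$. Thus there is a code of some $N'$ in $N$ with $N\models$ "$N'$ is a coded β-model". This is $\Pi^1_1$, so $N'$ really is a β-model. Also $N'\models\mathrm{Tr}(\sigma)$, hence $N'\models\sigma$, for all $\Sigma^1_2$ theorems $\sigma$ of $S$, as these facts are arithmetical in the code. By Lemma 5.3, $\nu(S)\le o(N')<o(N)=\nu(T)$.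 $\blacksquare$

A descending sequence of $\Sigma^1_2$-sound r.e. extensions of $\Sigma^1_2\text{-}\mathsf{AC}_0$ would give a descending sequence of ordinals. This proves Theorem 3. $\blacksquare$

## 11. Witnessed sequences and $\Sigma^1_1$ sets of reals

How definable can a descending sequence be, if the side sentences are listed with it? Recall $T_e=\mathsf{ACA}_0+W_e$.

**Definition.** A *witnessed* descending sequence is a sequence of triples $(e_n,\varphi_n,p_n)$ where each $\varphi_n$ is a true $\Pi^1_2$ sentence and $p_n$ is a proof of $\mathsf{RFN}(T_{e_{n+1}})$ in $T_{e_n}+\varphi_n$.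

**Theorem 4.** No nonempty lightface $\Sigma^1_1$ set of reals consists only of witnessed descending sequences with one common first index $e$ such that $T_e$ is $\Sigma^1_2$-sound. Consequently:

(a) there is no hyperarithmetic sequence of pairs $(T_n,\varphi_n)$ with all $T_n$ $\Sigma^1_2$-sound, $\varphi_n$ true $\Pi^1_2$ and $T_n+\varphi_n\vdash\mathsf{RFN}(T_{n+1})$;

(b) if $\varphi$ is required to be a true $\Sigma^1_1$ sentence, the resulting relation is well-founded on the $\Sigma^1_2$-sound r.e. extensions of $\mathsf{ACA}_0$.

In the theorem and in (a) the side sentences are part of the sequence. For sequences of theories alone the analogous statements are false, by Theorem 1; so by (a) the choices in Step 2 of Section 8 cannot be made hyperarithmetically. By Theorem 2, "true $\Sigma^1_1$" in (b) cannot be replaced by "true $\Pi^1_1$".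

The natural plan is the Gödel argument of Proposition 4.1, with the statement "there is a witnessed descending sequence starting with a theory that satisfies reflection". Let $\mathrm{Good}(X)$ say: $X$ codes triples $(e^X_n,\varphi^X_n,p^X_n)_{n\in\omega}$, each $\varphi^X_n$ is a $\Pi^1_2$ sentence, $p^X_n$ is a proof of $\mathsf{RFN}(T_{e^X_{n+1}})$ in $T_{e^X_n}+\varphi^X_n$, and $\forall n\,\mathrm{Tr}_{\Pi^1_2}(\varphi^X_n)$. This is $\Pi^1_2$ over $\mathsf{ACA}_0$, since $\forall n$ is absorbed in the allowed direction. But $\exists X\,\mathrm{Good}(X)$ has an existential set quantifier in front of a $\Pi^1_2$ formula. The Gödel argument would make $T_e$ refute this statement, and then needs reflection to conclude that the refutation is true; $\mathsf{RFN}(T_e)$ returns only $\Sigma^1_2$ sentences. That is where the plan stops.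

The way around is to speak not of one real but of a $\Sigma^1_1$ set of reals, named by a number. Let $\Gamma_c$ be the $c$-th $\Sigma^1_1$ set of reals and
$$\Theta(c,e):=\exists X\,(X\in\Gamma_c)\wedge\forall X\,\bigl(X\in\Gamma_c\to\mathrm{Good}(X)\wedge e^X_0=e\bigr).$$
The first conjunct is $\Sigma^1_1$, and the second is $\forall X$ in front of a disjunction of a $\Pi^1_1$ and a $\Pi^1_2$ formula. So $\Theta$ is $\Pi^1_2$ over $\mathsf{ACA}_0$. Let
$$K=\mathsf{ACA}_0+\exists c\,\exists e\,\bigl(\Theta(c,e)\wedge\mathsf{RFN}(T_e)\bigr).$$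

**Lemma 11.1.** $K\vdash\mathrm{Con}(K)$.

*Proof.* Work in $K$, and fix $c,e$ with $\Theta(c,e)$ and $\mathsf{RFN}(T_e)$.

**Step 1 (shifting by one theory).** Pick $X\in\Gamma_c$; its first triple is $(e,\varphi_0,p_0)$ for some $\varphi_0,p_0$. Let $e_1$ be its second index. Let $c'$ be an index, computed from these numbers, of the $\Sigma^1_1$ set of all $X'$ with first index $e_1$ and $(e,\varphi_0,p_0)^\frown X'\in\Gamma_c$. This set contains the shift of $X$. All its members are shifts of good reals, hence good. So $\Theta(c',e_1)$ holds. Also $\mathrm{Tr}_{\Pi^1_2}(\varphi_0)$ holds, because $X$ is good.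

**Step 2 (reflection).** Suppose $K$ is inconsistent. Then $\mathsf{ACA}_0\vdash\forall c\forall e\,(\Theta(c,e)\to\neg\mathsf{RFN}(T_e))$. By $p_0$, $T_e+\varphi_0\vdash\mathsf{RFN}(T_{e_1})$, and $\mathsf{ACA}_0\vdash\varphi_0\leftrightarrow\mathrm{Tr}_{\Pi^1_2}(\bar\varphi_0)$. Reason in $T_e$: if $\mathrm{Tr}_{\Pi^1_2}(\bar\varphi_0)$, then $\varphi_0$, then $\mathsf{RFN}(T_{\bar e_1})$, then $\neg\Theta(\bar c',\bar e_1)$. So
$$T_e\vdash\neg\mathrm{Tr}_{\Pi^1_2}(\bar\varphi_0)\vee\neg\Theta(\bar c',\bar e_1).$$
This is a numerical instance of a fixed formula that is $\Sigma^1_2$ over $\mathsf{ACA}_0$. By $\mathsf{RFN}(T_e)$, and by uniformity of $\mathrm{Tr}$ in numerical parameters, it is true: $\neg\mathrm{Tr}_{\Pi^1_2}(\varphi_0)\vee\neg\Theta(c',e_1)$. This contradicts Step 1. $\blacksquare$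

*Proof of Theorem 4.*

**Step 1 (main assertion).** By Gödel's second incompleteness theorem $K$ is inconsistent. So $\mathsf{ACA}_0$ refutes $\exists c\exists e(\Theta(c,e)\wedge\mathsf{RFN}(T_e))$, and since $\mathsf{ACA}_0$ is true, this sentence is false. In reality, $\mathrm{Good}(X)$ says that $X$ is a witnessed descending sequence, and $\mathsf{RFN}(T_e)$ says that $T_e$ is $\Sigma^1_2$-sound. So the falsity of the sentence is the main assertion.

**Step 2 (part (a)).** From a hyperarithmetic sequence $(T_n,\varphi_n)_n$ as described we read off indices $e_n$, and proofs $p_n$ are found by recursive search. This gives a hyperarithmetic witnessed descending sequence $X$ whose first theory is $\Sigma^1_2$-sound. Since $X$ is $\Delta^1_1$, the singleton $\{X\}=\{Y:\forall n\,(n\in Y\leftrightarrow n\in X)\}$ is $\Sigma^1_1$ (here we are in reality, where $\Sigma^1_1$ is closed under $\forall n$). This contradicts the main assertion.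

**Step 3 (part (b)).** Suppose $(T_{e_n})$ is an infinite sequence of $\Sigma^1_2$-sound theories and $\varphi_n$ are true $\Sigma^1_1$ sentences with $T_{e_n}+\varphi_n\vdash\mathsf{RFN}(T_{e_{n+1}})$. Let $C$ be the set of all $X$ coding triples with $e^X_0=e_0$, all $\varphi^X_n$ true $\Sigma^1_1$ sentences (written as $\Pi^1_2$ sentences with a dummy quantifier), and $p^X_n$ proofs as required. The only condition here that is not arithmetical is that all $\varphi^X_n$ are true. It can be expressed by asking for a single real that codes witnesses for all $\varphi^X_n$ simultaneously, namely for their normal forms, whose matrices are uniformly $\Pi^0_1$. So $C$ is $\Sigma^1_1$. It is nonempty, since it contains the given sequence together with suitable proofs. All its members are witnessed descending sequences with first index $e_0$. As $T_{e_0}$ is $\Sigma^1_2$-sound, this contradicts the main assertion. $\blacksquare$
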